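\title{Power classes in inp-minimal fields}

\begin{abstract}
We prove that if $k$ is an inp-minimal field, then $k^\times/(k^\times)^N$ is finite for every $N\ge 1$ and $k$ is perfect. This answers a question of Chernikov and Simon. Combined with a known transfer theorem, it shows that a Henselian valued field of equicharacteristic $0$ in the $\operatorname{RV}$-language is inp-minimal if and only if its residue field and value group are. More generally, in the monster model of an inp-minimal expansion of an infinite field, a definable multiplicative subgroup has finite index if and only if it generates the field additively. The proof colors pairs of field elements by cosets of the subgroup and recovers from this coloring a definable notion of scale that is independent of the color.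
\end{abstract}

\section{Introduction}

Let $T$ be a complete first-order theory in a language $\mathcal L$, with monster model $\mathbb M$. Of the saturation of $\mathbb M$ we use only this: every finitely satisfiable set of formulas in countably many variables, with countably many parameters, is realized in $\mathbb M$.

\begin{definition}\label{def:inp}
An \emph{inp-pattern of depth $\kappa$} in the variable tuple $x$ consists of $\mathcal L$-formulas $\phi_i(x,y_i)$, sequences $(a_{i,j}:j\in\omega)$ of tuples from $\mathbb M$, and natural numbers $k_i$, for $i\in\kappa$, such that
\begin{enumerate}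
\item[(a)] for each $i$ the \emph{row} $\{\phi_i(x,a_{i,j})\}_{j\in\omega}$ is $k_i$-inconsistent, that is, no subset of it of size at least $k_i$ is consistent;
\item[(b)] for each $f:\kappa\to\omega$ the set $\{\phi_i(x,a_{i,f(i)})\}_{i\in\kappa}$ is consistent.
\end{enumerate}
The theory $T$ is \emph{inp-minimal} (of burden $1$) if it has no inp-pattern of depth $2$ with $x$ a single variable. A field or an ordered abelian group is inp-minimal if its complete theory in the language of rings, respectively of ordered groups, is.
\end{definition}

A row sorts elements into infinitely many definable classes, each element lying in fewer than $k_i$ of them. A pattern of depth $2$ consists of two such sortings that are independent: every class of the first meets every class of the second. The plane $\mathbb M^2$ is sorted in this way by its two coordinates, and inp-minimality says that the line $\mathbb M$ is not.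

Every class in a pattern of depth $2$ is infinite, since a finite class that meets all classes of the other row has a point in infinitely many of them. In a strongly minimal theory, where definable subsets of $\mathbb M$ are finite or cofinite, all classes would be cofinite, and no row could be $k_i$-inconsistent. So algebraically closed fields are inp-minimal, and in them every element is a $p$-th power.

In a general field $k$, the cosets of $(k^\times)^p=\{a^p:a\in k^\times\}$ form a row as soon as there are infinitely many of them. Two primes give two independent rows. Indeed, let $p\neq q$, $P=(k^\times)^p$ and $Q=(k^\times)^q$. Writing $1=ep+e'q$ with integers $e,e'$ shows $PQ=k^\times$, so every coset of $P$ meets every coset of $Q$, and if both indices are infinite the formulas $x\in a_iP$ and $x\in b_jQ$ form a pattern. This is the known fact that in an inp-minimal field $k^\times/(k^\times)^p$ is infinite for at most one prime $p$. Multiplication alone cannot remove the last prime: an infinite vector space $V$ over $\mathbb F_p$ is a strongly minimal group with $V/pV=V$ infinite. A second row, if there is one, has to come from addition. One expects addition to mix the cosets of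 $P$, so that $x\in a_iP$ and $x+1\in b_jP$ are independent. But the mixing can be weak; in the field of Example~\ref{ex:hahn} the coset of $x+1$ is that of $x$ or of $1$ unless $x$ has valuation $0$.

The index of the $p$-th powers appears as a hypothesis in the following known transfer theorem, which we quote without proof. For a valued field $F$ with valuation $v$, valuation ring $\mathcal O$ and maximal ideal $\mathfrak m$, let $\operatorname{RV}=F^\times/(1+\mathfrak m)$ and let $\operatorname{rv}$ be the quotient map. Recall that $F$ is Henselian if every simple root in the residue field of the reduction of a polynomial over $\mathcal O$ lifts to a root in $\mathcal O$, and of equicharacteristic $0$ if $F$ and its residue field have characteristic $0$.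

\begin{theorem}\label{thm:transfer}
Let $\bar F=(F,\operatorname{RV},\operatorname{rv})$ be a Henselian valued field of equicharacteristic $0$, viewed as a structure in the $\operatorname{RV}$-language, with residue field $k$ and value group $\Gamma$. Suppose that $k$ is an inp-minimal field, $\Gamma$ is an inp-minimal ordered abelian group, and $k^\times/(k^\times)^p$ is finite for every prime $p$. Then $\bar F$ is inp-minimal.
\end{theorem}

Chernikov and Simon \cite{CS} ask whether $k^\times/(k^\times)^p$ is finite for every inp-minimal field $k$ and every prime $p$, or at least whether this hypothesis can be omitted from Theorem~\ref{thm:transfer}. The answer to both questions is yes.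

\begin{theorem}\label{thm:powers}
If $k$ is an inp-minimal field, then $k^\times/(k^\times)^N$ is finite for every $N\ge1$. Moreover, $k$ is perfect.
\end{theorem}

The only property of the $p$-th powers that matters, apart from definability, is that they generate the field additively.

\begin{theorem}\label{thm:general}
Let $K$ be the monster model of an inp-minimal theory that expands the theory of infinite fields, with the field as its only sort, and let $H\le K^\times$ be a subgroup definable with parameters. Then $[K^\times:H]<\infty$ if and only if the additive group generated by $H$ is $K$.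
\end{theorem}

\begin{corollary}\label{cor:transfer}
Theorem~\ref{thm:transfer} holds without the assumption on $k^\times/(k^\times)^p$. Thus a Henselian valued field $\bar F=(F,\operatorname{RV},\operatorname{rv})$ of equicharacteristic $0$ with residue field $k$ and value group $\Gamma$ is inp-minimal if and only if $k$ and $\Gamma$ are inp-minimal.
\end{corollary}

The proofs of Theorems~\ref{thm:powers} and~\ref{thm:general} are self-contained; Theorem~\ref{thm:transfer} is used only for the corollary. Section~\ref{sec:fibers} contains the tools through which inp-minimality enters. Section~\ref{sec:examples} finds the missing second row by hand in a field of Hahn series. Sections~\ref{sec:scales}--\ref{sec:pattern} carry out the same plan without a valuation, and Section~\ref{sec:proofs} deduces the theorems.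

\section{Finite arrays and infinite fibers}\label{sec:fibers}

\emph{Definable} means definable with parameters. Parameters shared by all formulas of a row can be appended to the tuples $a_{i,j}$, so they may be used freely in a pattern.

\begin{lemma}\label{lem:finite}
Let $\phi(x,y)$ and $\psi(x,y')$ be $\mathcal L$-formulas with $x$ a single variable. Suppose that for every $N$ there are tuples $a_1,\dots,a_N$ and $b_1,\dots,b_N$ such that the $\phi(x,a_i)$ are pairwise inconsistent, the $\psi(x,b_j)$ are pairwise inconsistent, and each $\phi(x,a_i)\wedge\psi(x,b_j)$ is consistent. Then $T$ is not inp-minimal.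
\end{lemma}

\begin{proof}
The same conditions, imposed on variables $y_i,y'_j$ with $i,j\in\omega$, form a finitely satisfiable set of formulas. A realization in $\mathbb M$ is a pattern of depth $2$.
\end{proof}

The next lemma is the precise form of the statement that the line is not a plane. It is our only way of producing infinite sets.

\begin{lemma}[Fiber lemma]\label{lem:fiber}
Let $T$ be inp-minimal, let $X,Y\subseteq\mathbb M$ be infinite definable sets, and let $f:X\times Y\to\mathbb M$ be definable. Then some fiber of $f$ is infinite.
\end{lemma}

\begin{proof}
Suppose that all fibers are finite. The formulas $|f^{-1}(t)|>N$, for $N\in\mathbb N$, have no common realization $t$, so by saturation all fibers have size at most $N$ for some $N$. Take distinct $a_i\in X$ and distinct $b_j\in Y$, for $i,j\in\omega$, and consider the formulas $t\in f(\{a_i\}\times Y)$ and $t\in f(X\times\{b_j\})$ in the variable $t$. An element $t$ that satisfies $N+1$ formulas of one row has $N+1$ preimages, so both rows are $(N+1)$-inconsistent. The element $f(a_i,b_j)$ satisfies the $i$-th formula of the first row and the $j$-th formula of the second. This is a pattern of depth $2$.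
\end{proof}

This already settles the prime equal to the characteristic.

\begin{lemma}\label{lem:perfect}
If the monster model $K$ of an inp-minimal theory expands an infinite field of characteristic $p>0$, then $K=K^p$.
\end{lemma}

\begin{proof}
Let $a\in K\setminus K^p$ and $f(x,y)=x^p+ay^p$. If $f(x,y)=f(x',y')$, then $(x-x')^p=a(y'-y)^p$. For $y\ne y'$ this makes $a$ a $p$-th power, so $y=y'$ and then $x=x'$. Thus $f:K\times K\to K$ is injective, contrary to Lemma~\ref{lem:fiber}.
\end{proof}

\section{Two valued fields}\label{sec:examples}

In the first example the $p$-th powers have infinite index, and we exhibit the pattern that Theorem~\ref{thm:powers} predicts.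

\begin{example}\label{ex:hahn}
Let $p$ be a prime and $\Gamma=\mathbb Z[\pi]\subseteq\mathbb R$. As $\pi$ is transcendental, $\Gamma$ is free abelian on $1,\pi,\pi^2,\dots$, so $\Gamma/p\Gamma$ is infinite. The group $p\Gamma$ is not cyclic, so it is dense in $\mathbb R$, and so are its cosets. Let $K=\mathbb C((t^\Gamma))$ be the field of formal series $\sum a_\gamma t^\gamma$ with well-ordered support, valued by the minimum of the support; it is Henselian with residue field $\mathbb C$ and value group $\Gamma$. Let $H=(K^\times)^p$. Then $H=\{x\neq0:v(x)\in p\Gamma\}$: if $v(x)=p\gamma$, then $x=at^{p\gamma}(1+\epsilon)$ with $a\in\mathbb C^\times$ and $v(\epsilon)>0$, and $1+\epsilon$ is a $p$-th power because $1$ is a simple root of $X^p-1$ in $\mathbb C$. Call $[x]=xH$ the \emph{color} of $x\neq0$. Colors correspond to elements of $\Gamma/p\Gamma$.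

The element $v(x)$ has a color and a position on the real line, and by density these are independent. The task is to describe the position in the language of rings, and we do it using $H$ only. If $a+b+c=0$ with $a,b,c\ne0$, then the minimum of $v(a),v(b),v(c)$ is attained twice, so
\begin{equation}\label{eq:two}
\text{two of the colors }[a],[b],[c]\text{ coincide.}
\end{equation}
Fix pairwise distinct colors $\gamma,\upsilon_1,\upsilon_2,\upsilon_3,\delta_0,\delta_1,\dots$. For $j,s\in\omega$ and $i\le3$ choose $y_j\in\gamma$, $x_{sj}\in\delta_s$ and $u_{ij}\in\upsilon_i$ with
\[
3j<v(y_j)<3j+1<v(x_{sj})<3j+2<v(u_{ij})<3j+3 .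
\]
Let $\theta_j(x)$ say: $x\ne0$, $x-u_{ij}\in xH$ for $i\le3$, $x\neq y_j$, and $x-y_j\notin xH$. Informally, the $u_{ij}$ are too small to change the color of $x$, while $y_j$ is large enough to do so.

The element $x_{sj}$ has color $\delta_s$ and satisfies $\theta_j$, because $v(x_{sj}-u_{ij})=v(x_{sj})$, while $v(x_{sj}-y_j)=v(y_j)$ and $\gamma\ne\delta_s$. Suppose that $x$ satisfies $\theta_j$ and $\theta_l$ with $j<l$. Let $\delta=[x]$ and $\kappa=[x-y_l]$, so that $\kappa\ne\delta$ by $\theta_l$. In
\[
x-y_l=(x-u_{ij})+(u_{ij}-y_l)
\]
the three terms have colors $\kappa$, $\delta$ and $\upsilon_i$, the last because $v(u_{ij})<v(y_l)$. By \eqref{eq:two}, $\upsilon_i\in\{\kappa,\delta\}$ for $i=1,2,3$, which is impossible for three distinct colors. So the formulas $x\in\delta_s$ and $\theta_j(x)$ form a pattern of depth $2$.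
\end{example}

The argument has three ingredients, and each needs a substitute when there is no valuation.
\begin{enumerate}
\item[(I)] \emph{Scales.} We passed to smaller and smaller balls around $0$ and found the colors we needed in each. Balls will be replaced by a decreasing chain of infinite definable sets (Section~\ref{sec:scales}).
\item[(II)] \emph{Few triangles.} By \eqref{eq:two}, three test colors forced $\kappa=\delta$. In general, boundedly many test colors will force $\kappa$ into a finite set $A_\delta$ (Section~\ref{sec:triangles}).
\item[(III)] \emph{Escape.} An element of color $\delta_s$ could be smaller than one of color $\gamma$, so that their difference lost the color $\delta_s$. The same feature makes every $x\ne0$ a sum $h+(x-h)$ of two elements of $H$: take $v(h)<v(x)$. In general, escape will be deduced from additive generation (Section~\ref{sec:escape}).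
\end{enumerate}

The second example shows that additive generation is a real condition. It is not used in the proofs.

\begin{example}\label{ex:acvf}
By standard results, algebraically closed valued fields are $C$-minimal, hence dp-minimal, hence inp-minimal. Let $K$ be a monster model with nontrivial valuation and $H=\mathcal O^\times$. Then $K^\times/H$ is the value group, which is infinite, and $H$ generates only a subgroup of $\mathcal O$. Here the color of $x$ is $v(x)$ itself: color and scale coincide, and no independent row arises.
\end{example}

\section{Colors that occur at every scale}\label{sec:scales}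

The core of the paper is the following statement.

\begin{proposition}\label{prop:main}
Let $K$ be the monster model of an inp-minimal expansion of an infinite field, and let $H\le K^\times$ be a definable subgroup with $-1\in H$. Suppose that
\begin{enumerate}
\item[(S)] there is $m$ such that every element of $K$ is a sum of at most $m$ elements of $H$.
\end{enumerate}
Then $H$ has finite index in $K^\times$.
\end{proposition}

Until the end of Section~\ref{sec:pattern} we assume the hypotheses of the proposition and suppose, for a contradiction, that $G=K^\times/H$ is infinite. By (S), $H$ is infinite, as $K$ is. Before Section~\ref{sec:escape} this is the only use of (S).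

Elements of $G$ are called \emph{colors}; each is a coset, hence an infinite definable subset of $K^\times$. We write $[a]=aH$ for $a\ne0$. Since $-1\in H$, we have $-\gamma=\gamma$ for every color $\gamma$, so signs never matter, and the pair $\{a,b\}$ of distinct points of $K$ has a well-defined color $[a-b]$. This colors the edges of the complete graph on $K$. Translations preserve the coloring, multiplication by $c$ multiplies all colors by $[c]$, and $z+\gamma$ is the set of points joined to $z$ by an edge of color $\gamma$.

For an infinite definable set $X\subseteq K$ let
\[
D_X=\{\gamma\in G:\ X\cap(z+\gamma)\text{ is infinite for some }z\in X\}.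
\]
These are the colors by which $X$ can be refined: for $\gamma\in D_X$ we may pick a point $z\in X$ and shrink $X$ to an infinite definable set all of whose points are joined to $z$ in color $\gamma$. In the construction the color must also satisfy finitely many conditions that are fixed in advance, while the set $X$ is whatever the earlier steps have produced. We therefore need a notion of ``most colors'' that decides every condition and under which every $D_X$ is large. It exists because any two infinite definable sets overlap after a translation.

\begin{lemma}\label{lem:translate}
Let $X,Y\subseteq K$ be infinite definable sets and $c\in K^\times$. Then $X\cap(cY+d)$ is infinite for some $d\in K$.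
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fiber} the map $(x,y)\mapsto x-cy$ on $X\times Y$ has an infinite fiber, over $d$ say. In this fiber $x=cy+d$ determines $y$, so infinitely many $x$ occur.
\end{proof}

\begin{lemma}\label{lem:D}
Let $X,Y\subseteq K$ be infinite definable sets.
\begin{enumerate}
\item[(a)] If $X\subseteq Y$ then $D_X\subseteq D_Y$, and $D_{cX+d}=[c]D_X$ for $c\in K^\times$, $d\in K$.
\item[(b)] There is an infinite definable set $Z$ with $D_Z\subseteq D_X\cap D_Y$.
\item[(c)] $D_X$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first part holds by definition, and the second because $x\mapsto cx+d$ maps $X\cap(z+\gamma)$ onto $(cX+d)\cap(cz+d+[c]\gamma)$.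

(b) Take $Z=X\cap(Y+d)$ infinite and apply (a).

(c) First, $D_X\neq\emptyset$. Fix $z\in X$ and apply Lemma~\ref{lem:fiber} to the map $(x,h)\mapsto(x-z)h$ on $(X\setminus\{z\})\times H$. In an infinite fiber, over $t\neq0$ say, $x$ determines $h$, so infinitely many $x\in X$ satisfy $x-z\in tH$. Hence $[t]\in D_X$. Now suppose that $D_X$ is finite. As $G$ is infinite, there is $c$ with $[c]\notin D_XD_X^{-1}$, that is, $[c]D_X\cap D_X=\emptyset$. Take $Z=X\cap(cX+d)$ infinite. Then $D_Z\subseteq D_X\cap[c]D_X=\emptyset$, which contradicts the first step applied to $Z$.
\end{proof}

Recall that a nonprincipal ultrafilter on $G$ is a family of infinite subsets of $G$ that is closed under supersets and finite intersections and contains, for each subset of $G$, either the subset or its complement. It contains all cofinite sets, and if it contains a finite union then it contains one of the sets. Every family of subsets of $G$ whose finite intersections are infinite is contained in a nonprincipal ultrafilter. By Lemma~\ref{lem:D}(b),(c) this applies to the family of all $D_X$.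

\medskip\noindent
\emph{We fix a nonprincipal ultrafilter $\mathcal U$ on $G$ that contains $D_X$ for every infinite definable $X\subseteq K$.} A property holds for \emph{most} colors if the colors that have it form a set in $\mathcal U$.

\section{Triangles}\label{sec:triangles}

For colors $\alpha,\beta,\gamma$ write $T(\alpha,\beta,\gamma)$ if there are $a\in\alpha$, $b\in\beta$, $c\in\gamma$ with $a+b+c=0$. Since signs do not matter, $T(\alpha,\beta,[a+b])$ holds whenever $a\in\alpha$, $b\in\beta$ and $a+b\neq0$; in other words, $T$ lists the color triples of triangles in $K$. The relation is symmetric and invariant under multiplying all three colors by a fourth. If triangles are plentiful, the naive pattern from the introduction works. Its failure is our substitute for \eqref{eq:two}.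

\begin{lemma}\label{lem:thin}
There is $n$ such that for no color $\delta$ are there distinct colors $\alpha_1,\dots,\alpha_n$ and distinct colors $\beta_1,\dots,\beta_n$ with $T(\alpha_i,\beta_j,\delta)$ for all $i,j$.
\end{lemma}

\begin{proof}
Suppose that such configurations exist for every $n$. Multiplying all colors by $\delta^{-1}$, we may take $\delta=H$. If $a+b+c=0$ with $a\in\alpha_i$, $b\in\beta_j$, $c\in H$, then $x=a/c$ lies in $\alpha_i$ and $x+1=-b/c$ lies in $\beta_j$. Distinct cosets are disjoint, so the formulas $x\in yH$ and $x+1\in y'H$ satisfy the hypothesis of Lemma~\ref{lem:finite}, a contradiction.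
\end{proof}

Fix such an $n$, and for a color $\delta$ let
\[
A_\delta=\{\kappa\in G:\ T(\kappa,\delta,\upsilon)\text{ holds for most }\upsilon\}.
\]
In Example~\ref{ex:hahn}, $A_\delta=\{\delta\}$ for any nonprincipal ultrafilter: $T(\kappa,\delta,\upsilon)$ with $\kappa\ne\delta$ forces $\upsilon\in\{\kappa,\delta\}$, and $T(\delta,\delta,\upsilon)$ is witnessed by any $a\in\delta$, $c\in\upsilon$ with $v(a)<v(c)$.

\begin{lemma}\label{lem:A}
We have $|A_\delta|<n$, and $\kappa\in A_\delta$ if and only if $\delta\in A_\kappa$.
\end{lemma}

\begin{proof}
If $\kappa_1,\dots,\kappa_n\in A_\delta$ are distinct, then most $\upsilon$, and so at least $n$ of them, satisfy $T(\kappa_i,\delta,\upsilon)$ for all $i$, contrary to Lemma~\ref{lem:thin}. The second statement is the symmetry of $T$.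
\end{proof}

The set $A_\delta$ is defined through $\mathcal U$, which a formula cannot mention. The next lemma replaces ``most $\upsilon$'' by a fixed number $r=n+1$ of colors, for finitely many $\delta$ at once, and realizes these colors inside a prescribed set. For a finite set $\Delta\subseteq G$, a tuple $\bar\upsilon=(\upsilon_1,\dots,\upsilon_r)$ of colors is a \emph{test for $\Delta$} if for all $\delta\in\Delta$ and $\kappa\in G$,
\[
\kappa\in A_\delta\iff T(\kappa,\delta,\upsilon_i)\text{ for all }i\le r.
\]
It is essential that $r$ does not depend on $\Delta$.

\begin{lemma}\label{lem:test}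
Let $\Delta\subseteq G$ be finite and $Z\subseteq K$ infinite and definable. There are a test $\bar\upsilon$ for $\Delta$ and points $u_1,\dots,u_r\in Z$ such that $Z\cap\bigcap_{i\le r}(u_i+\upsilon_i)$ is infinite.
\end{lemma}

\begin{proof}
Let $V$ be the set of $\upsilon$ with $T(\kappa,\delta,\upsilon)$ for all $\delta\in\Delta$ and $\kappa\in A_\delta$. These are finitely many conditions, each true for most $\upsilon$, so $V\in\mathcal U$. Put $Z^0=Z$. For $i=1,\dots,r$ we define below a set $V_i\in\mathcal U$ that depends on $\upsilon_1,\dots,\upsilon_{i-1}$; then we choose $\upsilon_i\in V_i\cap D_{Z^{i-1}}$ and $u_i\in Z^{i-1}$ with $Z^i=Z^{i-1}\cap(u_i+\upsilon_i)$ infinite. The set $Z^r$ is the intersection in the statement.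

For $i\le n$ let $V_i=V\setminus\{\upsilon_1,\dots,\upsilon_{i-1}\}$. As $\upsilon_1,\dots,\upsilon_n$ are distinct, Lemma~\ref{lem:thin} shows that $A'_\delta=\{\kappa:T(\kappa,\delta,\upsilon_i)\text{ for all }i\le n\}$ has fewer than $n$ elements. The last color removes the surplus. If $\kappa\in A'_\delta\setminus A_\delta$, then $T(\kappa,\delta,\upsilon)$ fails for most $\upsilon$, since $\mathcal U$ is an ultrafilter. Let $V_r$ be the set of $\upsilon\in V$ for which $T(\kappa,\delta,\upsilon)$ fails for all $\delta\in\Delta$ and $\kappa\in A'_\delta\setminus A_\delta$; again these are finitely many conditions. In the definition of a test, $\Rightarrow$ holds because all $\upsilon_i$ lie in $V$, and $\Leftarrow$ holds by the choice of $\upsilon_r$.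
\end{proof}

\section{Escape}\label{sec:escape}

Tests force colors into $A_\delta$. To tell one stage of the construction from another we also need edges whose color is outside $A_\delta$. For colors $\delta,\gamma$ let
\[
E(\delta,\gamma)=\{g\in\delta\gamma^{-1}:\ g\neq-1,\ \gamma[1+g]\notin A_\delta\}.
\]
This subset of $K$ is definable because $A_\delta$ is finite. For any $w\in\gamma$, the map $g\mapsto wg$ is a bijection
\begin{equation}\label{eq:E}
E(\delta,\gamma)\longrightarrow\{h\in\delta:\ h+w\neq0,\ [h+w]\notin A_\delta\},
\end{equation}
since $h+w=w(1+g)$ for $h=wg$. So $E(\delta,\gamma)$ records the elements of color $\delta$ that are pushed out of $A_\delta$ by adding $w$, normalized so as not to depend on $w$. Call $\delta$ \emph{good} if $E(\delta,\gamma)$ is infinite for most $\gamma$. In Example~\ref{ex:hahn} every $\delta$ is good: for $\gamma\neq\delta$, every $h\in\delta$ with $v(h)>v(w)$ lies in the right side of \eqref{eq:E}.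

If adding elements of color $\gamma$ almost never led to escape, then adding $m$ of them would keep almost all of a coset within finitely many cosets. By (S) this covers all translations, and the fiber lemma forbids it.

\begin{lemma}\label{lem:good}
There are infinitely many good colors.
\end{lemma}

\begin{proof}
For a color $\delta_0$ define $B_0(\delta_0)=\{\delta_0\}$ and $B_{i+1}(\delta_0)=B_i(\delta_0)\cup\bigcup_{\alpha\in B_i(\delta_0)}A_\alpha$. This is the ball of radius $i$ around $\delta_0$ in the graph on $G$ that joins $\alpha$ to the elements of $A_\alpha$. By Lemma~\ref{lem:A} the balls are finite, and $\alpha\in B_m(\delta_0)$ if and only if $\delta_0\in B_m(\alpha)$. Fix $\delta_0$, write $B_i=B_i(\delta_0)$, and let $Y_i\subseteq K^\times$ be the union of the cosets in $B_i$.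

\emph{Claim. For every color $\gamma$ there is $\alpha\in B_m$ with $E(\alpha,\gamma)$ infinite.} Suppose not, for some $\gamma$, and let $M=1+\sum_{\alpha\in B_m}|E(\alpha,\gamma)|$. Let $w\in\gamma$, $i<m$, and $h\in\alpha\in B_i$ with $h+w\notin Y_{i+1}$. Then either $h=-w$, or $[h+w]\notin B_{i+1}\supseteq A_\alpha$, in which case $h$ lies in the right side of \eqref{eq:E} for the pair $(\alpha,\gamma)$. Hence
\begin{equation}\label{eq:onestep}
|\{h\in Y_i:\ h+w\notin Y_{i+1}\}|\le M\qquad(w\in\gamma,\ i<m).
\end{equation}
Let $t\in K$. Applying (S) to $t/c$ for some $c\in\gamma$, write $t=w_1+\dots+w_q$ with $w_l\in\gamma$ and $q\le m$. Let $h\in Y_0$ with $h+t\notin Y_m$, and put $h_l=h+w_1+\dots+w_l$. Then $h_0\in Y_0$ and $h_q\notin Y_q$, as $Y_q\subseteq Y_m$, so there is $l$ with $h_{l-1}\in Y_{l-1}$ and $h_{l-1}+w_l\notin Y_l$. For each $l$ there are at most $M$ possibilities for $h_{l-1}$ by \eqref{eq:onestep}, and $h_{l-1}$ determines $h$. Therefore $|\{h\in Y_0:h+t\notin Y_m\}|\le mM$ for all $t\in K$.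

The set $Y_0=\delta_0$ is infinite. The definable set $C=K\setminus Y_m$ is infinite, because $B_m$ is finite and $G$ is not. The fiber over $t$ of the map $Y_0\times C\to K$, $(h,c)\mapsto c-h$, is in bijection with $\{h\in Y_0:h+t\notin Y_m\}$. So all fibers are finite, contrary to Lemma~\ref{lem:fiber}. This proves the claim.

By the claim, $G$ is the union of the finitely many sets $\{\gamma:E(\alpha,\gamma)\text{ is infinite}\}$ with $\alpha\in B_m$. One of them is in $\mathcal U$, so $B_m(\delta_0)$ contains a good color $\alpha$, and then $\delta_0\in B_m(\alpha)$. As $\delta_0$ was arbitrary, the infinite set $G$ is the union of the finite balls $B_m(\alpha)$ with $\alpha$ good.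
\end{proof}

\begin{remark}\label{rem:acvf}
This is the step that fails without (S). In Example~\ref{ex:acvf}, $H$ and $G$ are infinite and $-1\in H$, so Sections~\ref{sec:scales} and~\ref{sec:triangles} apply. Write $G$ as the ordered value group. If $X$ is the ball $v(x)\ge\rho$, then $D_X\subseteq\{\gamma:\gamma\ge\rho\}$, so most colors exceed any given one. For $\upsilon>\kappa,\delta$ the relation $T(\kappa,\delta,\upsilon)$ holds exactly when $\kappa=\delta$, so $A_\delta=\{\delta\}$. For $\gamma>\delta$, $h\in\delta$ and $w\in\gamma$ we have $v(h+w)=\delta$, so $E(\delta,\gamma)=\emptyset$. No color is good.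
\end{remark}

Now let $y$ be a point and $W\subseteq y+\gamma$. For each point $y+w$ of $W$, every $x=y+w+wg$ with $g\in E(\delta,\gamma)$ is joined to $y+w$ in color $\delta$ and to $y$ in a color outside $A_\delta$. We need one $x$ that serves infinitely many points of $W$. Because $E(\delta,\gamma)$ does not depend on $w$, the fiber lemma provides it.

\begin{lemma}\label{lem:escape}
Let $E(\delta,\gamma)$ be infinite, $y\in K$, and let $W\subseteq y+\gamma$ be infinite and definable. There is $x\neq y$ with $[x-y]\notin A_\delta$ such that $W\cap(x+\delta)$ is infinite.
\end{lemma}

\begin{proof}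
The map $(W-y)\times E(\delta,\gamma)\to K$, $(w,g)\mapsto w(1+g)$, has an infinite fiber, over $t$ say. For $(w,g)$ in the fiber we have $w\in\gamma$ and $g\ne-1$, so $t\neq0$ and $[t]=\gamma[1+g]\notin A_\delta$. Put $x=y+t$. For $(w,g)$ in the fiber, $(y+w)-x=w-t=-wg\in\gamma\cdot\delta\gamma^{-1}=\delta$, so $y+w\in W\cap(x+\delta)$. Since $w$ determines $g$, infinitely many $w$ occur.
\end{proof}

\section{The pattern}\label{sec:pattern}

We now build the points $y_j$, $x_{sj}$, $u_{ij}$ of Example~\ref{ex:hahn}. The four properties below are those that the example read off from the valuations.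

\begin{proposition}\label{prop:config}
Let $N\ge1$ and let $\Delta=\{\delta_1,\dots,\delta_N\}$ consist of distinct good colors. There are elements $y_j,x_{sj},u_{ij}\in K$ and tests $\bar\upsilon_j=(\upsilon_{1j},\dots,\upsilon_{rj})$ for $\Delta$, where $j,s\le N$ and $i\le r$, such that
\begin{enumerate}
\item[(C1)] $x_{sj}\in\delta_s$;
\item[(C2)] $x_{sj}-u_{ij}\in\delta_s$;
\item[(C3)] $x_{sj}\neq y_j$ and $[x_{sj}-y_j]\notin A_{\delta_s}$;
\item[(C4)] $u_{ij}-y_l\in\upsilon_{ij}$ whenever $j<l$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $P$ be the set of colors $\gamma$ such that $E(\delta_s,\gamma)$ is infinite for all $s\le N$. Since the $\delta_s$ are good, $P\in\mathcal U$. We construct infinite definable sets $K=Z_0\supseteq Z_1\supseteq\dots\supseteq Z_N$. Stage $j$ starts from $Z_{j-1}$ and has three steps.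
\begin{enumerate}
\item[(i)] Choose $\gamma_j\in P\cap D_{Z_{j-1}}$ and $y_j\in Z_{j-1}$ with $W_0=Z_{j-1}\cap(y_j+\gamma_j)$ infinite.
\item[(ii)] For $s=1,\dots,N$ apply Lemma~\ref{lem:escape} to $\delta_s,\gamma_j,y_j$ and $W_{s-1}\subseteq y_j+\gamma_j$. It gives $x_{sj}$ satisfying (C3) with $W_s=W_{s-1}\cap(x_{sj}+\delta_s)$ infinite.
\item[(iii)] Apply Lemma~\ref{lem:test} to $W_N$. It gives a test $\bar\upsilon_j$ for $\Delta$ and points $u_{ij}\in W_N$ with $Z_j=W_N\cap\bigcap_{i\le r}(u_{ij}+\upsilon_{ij})$ infinite.
\end{enumerate}
Property (C2) holds because $u_{ij}\in W_N\subseteq x_{sj}+\delta_s$. Property (C4) holds because $y_l\in Z_{l-1}\subseteq Z_j\subseteq u_{ij}+\upsilon_{ij}$ for $j<l$. Finally pick $z\in Z_N$. It lies in $Z_j\subseteq x_{sj}+\delta_s$, so $x_{sj}-z\in\delta_s$ for all $s,j$. Subtract $z$ from all the points $y_j,x_{sj},u_{ij}$. This gives (C1) and preserves (C2)--(C4), which involve only differences.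
\end{proof}

The first row of the pattern records the color of $x$ and the second records the stage. The formula $\theta_j$ for stage $j$ has to exclude the later stages, but it cannot mention all later points $y_l$, whose number is unbounded. It mentions the $r$ points $u_{ij}$ instead, and these relay the information by (C4); see Figure~\ref{fig:relay}. One difficulty remains. The formulas $\theta_j$ and $\theta_l$ must be inconsistent for all $x$, and when $[x]\notin\Delta$ different tests may cut out different sets of colors. We therefore use $\bar\upsilon_1$ as a common reference and add a clause that compares $\bar\upsilon_j$ with it at the color of $x$.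

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill (-2,0) circle (2pt) node[left] {$0$};
\fill (0,0) circle (2pt) node[above left] {$x$};
\fill (2.5,1.5) circle (2pt) node[above] {$u_{1j}$};
\fill (2.5,-1.5) circle (2pt) node[below] {$u_{rj}$};
\fill (5,0) circle (2pt) node[right] {$y_l$};
\draw (-2,0) -- node[below] {$\delta$} (0,0);
\draw (0,0) -- node[above left] {$\delta$} (2.5,1.5) -- node[above right] {$\upsilon_{1j}$} (5,0);
\draw (0,0) -- node[below left] {$\delta$} (2.5,-1.5) -- node[below right] {$\upsilon_{rj}$} (5,0);
\draw[dashed] (0,0) -- node[above] {$\kappa$} (5,0);
\end{tikzpicture}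
\caption{Each edge is labeled by the coset of $H$ that contains the difference of its endpoints. A point $x\neq y_l$ is joined to $0$ and to $u_{1j},\dots,u_{rj}$ in one color $\delta\in\Delta$. For $l>j$ the $r$ triangles $x,u_{ij},y_l$ force $\kappa\in A_\delta$, because $\bar\upsilon_j$ is a test for $\Delta$. A point of stage $l$ has $\kappa\notin A_\delta$.}
\label{fig:relay}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
For nonzero $w,x,v$, the relation $T([w],[x],[v])$ says that $h_1w+h_2x+h_3v=0$ for some $h_1,h_2,h_3\in H$, so it is definable. For $\bar v=(v_1,\dots,v_r)$ let $\tau(w,x;\bar v)$ be the conjunction of $T([w],[x],[v_i])$ over $i\le r$. Let $\theta(x;y,\bar u,\bar v,\bar v^*)$ be the conjunction of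
\begin{enumerate}
\item[(1)] $x\neq0$, and $x-u_i\in xH$ for all $i\le r$;
\item[(2)] for all $w\ne0$, $\tau(w,x;\bar v)$ implies $\tau(w,x;\bar v^*)$;
\item[(3)] $x\neq y$ and $\neg\tau(x-y,x;\bar v^*)$.
\end{enumerate}
We verify the hypothesis of Lemma~\ref{lem:finite} for the formulas $x\in dH$ and $\theta$, which depend only on $H$ and $r$. Given $N$, take $N$ distinct good colors by Lemma~\ref{lem:good} and a configuration as in Proposition~\ref{prop:config}. Choose $d_s\in\delta_s$ and $v_{ij}\in\upsilon_{ij}$, and let $\theta_j(x)=\theta(x;y_j,\bar u_j,\bar v_j,\bar v_1)$, where $\bar u_j=(u_{ij})_{i\le r}$ and $\bar v_j=(v_{ij})_{i\le r}$.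

The formulas $x\in d_sH$ are pairwise inconsistent, since the $\delta_s$ are distinct.

The formulas $\theta_j$ are pairwise inconsistent. Suppose that $x$ satisfies $\theta_j$ and $\theta_l$ with $j<l$, and let $w=x-y_l$, which is nonzero by clause (3) of $\theta_l$. For each $i\le r$ we have $w=(x-u_{ij})+(u_{ij}-y_l)$ with $x-u_{ij}\in[x]$ by clause (1) of $\theta_j$ and $u_{ij}-y_l\in[v_{ij}]$ by (C4). Hence $\tau(w,x;\bar v_j)$. Clause (2) of $\theta_j$ gives $\tau(w,x;\bar v_1)$, which contradicts clause (3) of $\theta_l$.

The element $x_{sj}$ satisfies $x\in d_sH$ and $\theta_j$. The first formula is (C1), and clause (1) follows from (C1) and (C2). Since $[x_{sj}]=\delta_s\in\Delta$ and both $\bar\upsilon_j$ and $\bar\upsilon_1$ are tests for $\Delta$, each of $\tau(w,x_{sj};\bar v_j)$ and $\tau(w,x_{sj};\bar v_1)$ is equivalent to $[w]\in A_{\delta_s}$. This gives clause (2), and it turns (C3) into clause (3).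

By Lemma~\ref{lem:finite} the theory of $K$ is not inp-minimal. This contradiction shows that $G$ is finite.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Suppose that $H$ generates $K$ additively. The definable subgroup $H'=H\cup-H$ contains $-1$ and contains $H$ with index at most $2$. Let $S_q$ be the definable set of sums of at most $q$ elements of $H'$. Since $H'=-H'$, the increasing union of the $S_q$ is the additive group generated by $H$, namely $K$. If no $S_q$ were $K$, the formulas $x\notin S_q$ would be finitely satisfiable, and saturation would give an element outside all $S_q$. So $H'$ satisfies (S), and Proposition~\ref{prop:main} shows that $H'$, and with it $H$, has finite index.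

The converse is pure algebra. Let $[K^\times:H]=d<\infty$ and let $R$ be the additive group generated by $H$. It is a subring, because $H$ is closed under products, and it is infinite, because $H$ is. For $0\neq\sigma\in R$ we have $\sigma^d\in H$, as $K^\times/H$ has order $d$, so $\sigma^{-1}=\sigma^{d-1}(\sigma^d)^{-1}\in R$. Thus $R$ is a subfield, and $[K^\times:R^\times]\le d$. Suppose $b\in K\setminus R$. Then $1$ and $b$ are linearly independent over $R$, so the elements $1+cb$ with $c\in R$ are nonzero, and $1+cb=\lambda(1+c'b)$ with $\lambda\in R^\times$ forces $\lambda=1$ and $c=c'$. This gives infinitely many cosets of $R^\times$, a contradiction. Hence $R=K$.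
\end{proof}

\begin{lemma}\label{lem:span}
Let $K$ be an infinite field and $p\neq\operatorname{char}K$ a prime. Then $(K^\times)^p$ generates $K$ additively.
\end{lemma}

\begin{proof}
Let $R$ be the additive group generated by $(K^\times)^p$. It is a subring that contains all $p$-th powers. It is a subfield, since $\sigma^{-1}=\sigma^{p-1}(\sigma^{-1})^p\in R$ for $0\ne\sigma\in R$, and it is infinite, since $x\mapsto x^p$ is finite-to-one. Let $a\in K$ and $c_i=\binom pi a^i$. For $t\in K$,
\[
\sum_{i=0}^p c_i\,t^{p-i}=(a+t)^p\in R .
\]
Take $p+1$ distinct values $t\in R$. The resulting linear system for $c_0,\dots,c_p$ has an invertible Vandermonde matrix over $R$ and right side in $R$, so all $c_i$ lie in $R$. In particular $pa=c_1\in R$, and $p$ is invertible in $R$ because $p\ne\operatorname{char}K$. So $a\in R$.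
\end{proof}

In characteristic $p$ the group $R$ is $K^p$, so this prime needs Lemma~\ref{lem:perfect} instead.

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
A finite field is perfect and has finite multiplicative group. Let $k$ be infinite, let $K\succeq k$ be a monster model, and let $p$ be a prime. If $p=\operatorname{char}k$, then $K=K^p$ by Lemma~\ref{lem:perfect}; this is a first-order sentence, so $k$ is perfect and $(k^\times)^p=k^\times$. If $p\ne\operatorname{char}k$, then $(K^\times)^p$ has some finite index $d$ in $K^\times$ by Lemma~\ref{lem:span} and Theorem~\ref{thm:general}, and ``there are exactly $d$ cosets'' is a sentence that passes to $k$. Fields of characteristic $0$ are perfect. For general $N$ we use induction on the number of prime factors: the map $x\mapsto x^N$ induces a surjection $k^\times/(k^\times)^p\to(k^\times)^N/(k^\times)^{Np}$, so $[k^\times:(k^\times)^{Np}]\le[k^\times:(k^\times)^N]\,[k^\times:(k^\times)^p]$.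
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:transfer}]
If $k$ and $\Gamma$ are inp-minimal, then $k^\times/(k^\times)^p$ is finite for all $p$ by Theorem~\ref{thm:powers}, and Theorem~\ref{thm:transfer} applies.

Conversely, let $\bar F$ be inp-minimal. In $\bar F$ the ideal $\mathfrak m=\{x\ne-1:\operatorname{rv}(1+x)=\operatorname{rv}(1)\}$ is definable. So is $\mathcal O=\{x:x\mathfrak m\subseteq\mathfrak m\}$; here $x\notin\mathcal O$ is excluded because $x^{-1}\in\mathfrak m$ and $xx^{-1}=1\notin\mathfrak m$. Hence the field $k=\mathcal O/\mathfrak m$ and the ordered group $\Gamma=F^\times/\mathcal O^\times$ are interpretable in $\bar F$, together with the surjections $\operatorname{res}:\mathcal O\to k$ and $v:F^\times\to\Gamma$. Replace $\bar F$ by a monster model. This preserves the theories of $k$ and $\Gamma$, and both inherit the saturation property stated in the introduction. The existence of a pattern with given formulas and given $k_0,k_1$ is a finitely satisfiable set of conditions on its parameters, so if $k$ is not inp-minimal, there is a pattern $\phi_i(x,a_{i,j})$ of depth $2$ in one variable with parameters in $k$ itself. Let $\phi_i'(x,y)$ say that $x$ and the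 entries of $y$ lie in $\mathcal O$ and that $\phi_i(\operatorname{res}x,\operatorname{res}y)$ holds in $k$, and lift each $a_{i,j}$ to a tuple $a'_{i,j}$ from $\mathcal O$. The set defined by $\phi'_i(x,a'_{i,j})$ is the preimage under $\operatorname{res}$ of the set defined by $\phi_i(x,a_{i,j})$. Preimages under a surjection commute with intersections and are empty exactly when the original set is. So the $\phi'_i(x,a'_{i,j})$ form a pattern of depth $2$ in one variable of the field sort, a contradiction. For $\Gamma$, replace $\operatorname{res}$ and $\mathcal O$ by $v$ and $F^\times$.
\end{proof}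

\begin{thebibliography}{9}
\bibitem{CS} Artem Chernikov and Pierre Simon, \emph{Henselian valued fields and inp-minimality}, arXiv:1601.07313 (2016).
\end{thebibliography}
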